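\title{Power homogeneous compacta, weak tightness and $\pi$-character}

\begin{abstract}
We prove in ZFC that every power homogeneous compact Hausdorff space $X$ satisfies $|X|\le 2^{wt(X)\pi\chi(X)}$, where $wt$ is the weak tightness and $\pi\chi$ is the $\pi$-character. More generally, for a power homogeneous compactum with $\pi\chi(X)\le\kappa$ and a cardinal $\lambda=\lambda^\kappa\ge 2$, we show that $|X|\le\lambda$ holds if and only if $X$ carries a rich family of sets of size at most $\lambda$ whose closures are determined by subsets of size at most $\kappa$. The proof finds a closed $G_\kappa$-set inside the closure of a small set and transports it across $X$ by homeomorphisms of a power $X^\mu$. A lemma on open maps $X^\mu\to X$ reduces the number of relevant coordinates from $\mu$ to $\kappa$.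
\end{abstract}

\section{The question and the results}\label{sec:intro}

Spaces are nonempty, and a \emph{compactum} is a compact Hausdorff space. A space $X$ is \emph{homogeneous} if for all $x,y\in X$ there is a homeomorphism $h\colon X\to X$ with $h(x)=y$, and \emph{power homogeneous} if $X^\mu$ is homogeneous for some cardinal $\mu\ge1$. The second notion is strictly weaker. The convergent sequence $\omega+1$ has both isolated and non-isolated points, but $(\omega+1)^\omega$ is a zero-dimensional compact metrizable space without isolated points, hence a copy of the Cantor group $\{0,1\}^\omega$, which is homogeneous.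

\subsection*{Cardinal functions}
All cardinal functions take infinite values; a finite value is replaced by $\omega$. The density $d(X)$ and the weight $w(X)$ are the least sizes of a dense subset and of a base. For $A\subseteq X$ and a cardinal $\lambda$ put
\[
[A]_\lambda=\bigcup\{\overline B : B\subseteq A,\ |B|\le\lambda\}\subseteq\overline A .
\]
The \emph{tightness} $t(Y)$ of a space $Y$ is the least infinite $\kappa$ such that whenever $A\subseteq Y$ and $x\in\overline A$, there is $B\subseteq A$ with $|B|\le\kappa$ and $x\in\overline B$. It measures how large a part of $A$ is needed to witness that a point lies in the closure of $A$. A \emph{local $\pi$-base} at $x\in X$ is a family $\mathcal V$ of nonempty open sets such that every open neighborhood of $x$ contains a member of $\mathcal V$; unlike the members of a local base, the members of $\mathcal V$ need not contain $x$. The least size of a local $\pi$-base at $x$ is $\pi\chi(x,X)$, and the \emph{$\pi$-character} of $X$ is $\pi\chi(X)=\sup_{x\in X}\pi\chi(x,X)$.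

The \emph{weak tightness} $wt(X)$ is the least infinite $\kappa$ for which there is a cover $\mathcal C$ of $X$ such that
\begin{itemize}
\item $|\mathcal C|\le2^\kappa$, and
\item for every $C\in\mathcal C$, the subspace $C$ has $t(C)\le\kappa$, and $X=[C]_{2^\kappa}$.
\end{itemize}
So small tightness is required only of the pieces of a cover; there are not too many pieces, and each is dense in a strong sense. The cover $\{X\}$ shows that $wt(X)\le t(X)$.

\subsection*{The question}
These functions alone do not bound the size of a space.

\begin{example}\label{ex:alex}
Let $\tau$ be an infinite cardinal. A discrete space of size $\tau$ is homogeneous and has $t=\pi\chi=\omega$. Its one-point compactification $A(\tau)$, with added point $\infty$, is a compactum of size $\tau$ in which the neighborhoods of $\infty$ are the cofinite sets containing $\infty$. Hence $\infty$ lies in the closure of every countably infinite set of isolated points, and the singletons of such a set form a local $\pi$-base at $\infty$. So $t(A(\tau))=\pi\chi(A(\tau))=\omega$, with $\tau$ arbitrarily large.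
\end{example}

Compactness and homogeneity together do give bounds. Bella and Carlson proved that $|X|\le2^{wt(X)\pi\chi(X)}$ for every homogeneous compactum $X$, and Arhangel'skii, van Mill and Ridderbos proved that $|X|\le2^{t(X)}$ for every power homogeneous compactum $X$. By a theorem of \v{S}apirovski\u{\i}, $\pi\chi(X)\le t(X)$ for compacta, so $wt(X)\pi\chi(X)\le t(X)$. The first theorem thus has the smaller exponent and the second has the weaker homogeneity assumption. The question posed in Carlson's paper \cite{Carlson} asks for their common strengthening:

\begin{quote}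
\emph{If $X$ is a power homogeneous compactum, is $|X|\le2^{wt(X)\pi\chi(X)}$?}
\end{quote}

The two theorems suggest a positive answer, but applying the first one to the homogeneous compactum $X^\mu$ does not give it. The definition puts no bound on $\mu$, while
\begin{equation}\label{eq:pichi}
\pi\chi(X^\mu)\ge\mu\quad\text{whenever $X$ is Hausdorff, $|X|\ge2$ and $\mu$ is infinite.}
\end{equation}
For $\mu=\omega$ this is the convention. For uncountable $\mu$, suppose that $x\in X^\mu$ has a local $\pi$-base of size less than $\mu$, and shrink its members to basic open sets. These restrict fewer than $\mu$ coordinates in total; if $\alpha$ is another coordinate and $N\ne X$ is an open neighborhood of $x_\alpha$, then $\{y:y_\alpha\in N\}$ is a neighborhood of $x$ containing none of them, a contradiction. The exponent $\mu$ therefore has to be eliminated from the argument, and this is the main difficulty.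

\subsection*{Results}

\begin{theorem}\label{thm:main}
If $X$ is a power homogeneous compactum, then $|X|\le2^{wt(X)\pi\chi(X)}$.
\end{theorem}

The proof is carried out in ZFC. The bound is attained for every infinite $\kappa$: the compact group $X=\{0,1\}^\kappa$ is homogeneous, has $|X|=2^\kappa$, satisfies $wt(X)\le t(X)\le w(X)=\kappa$, and has $\pi\chi(X)=\kappa$ by \eqref{eq:pichi}. By Example~\ref{ex:alex}, neither compactness nor power homogeneity can be dropped.

Weak tightness enters the proof through a single consequence, which we isolate. Let $\kappa$ be infinite and let $\lambda\ge2$ satisfy $\lambda^\kappa=\lambda$. Then $\lambda\ge2^\kappa\ge\kappa^+$, and a set of size at most $\lambda$ has at most $\lambda$ subsets of size at most $\kappa$.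

\begin{definition}\label{def:system}
A \emph{$(\kappa,\lambda)$-system} on $X$ is a family $\mathcal Y$ of subsets of $X$, each of size at most $\lambda$, such that
\begin{enumerate}
\item[(S1)] every $A\subseteq X$ with $|A|\le\lambda$ is contained in a member of $\mathcal Y$;
\item[(S2)] if $(Y_\alpha)_{\alpha<\kappa^+}$ is an increasing sequence of members of $\mathcal Y$, then $\bigcup_{\alpha<\kappa^+}Y_\alpha\in\mathcal Y$;
\item[(S3)] $\overline Y=[Y]_\kappa$ for all $Y\in\mathcal Y$.
\end{enumerate}
\end{definition}

If $t(X)\le\kappa$, then every subset of $X$ satisfies (S3), and the family of all subsets of size at most $\lambda$ is a $(\kappa,\lambda)$-system. In general, (S1) and (S2) say that the sets satisfying (S3) are plentiful enough that a recursive construction of length $\kappa^+$ can be made to end in one of them.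

\begin{theorem}\label{thm:general}
Let $X$ be a power homogeneous compactum, $\pi\chi(X)\le\kappa$ and $\lambda^\kappa=\lambda\ge2$. The following are equivalent:
\begin{enumerate}
\item[(a)] $|X|\le\lambda$;
\item[(b)] $d(X)\le\lambda$;
\item[(c)] $X$ has a $(\kappa,\lambda)$-system.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:dense}
Let $X$ be a power homogeneous compactum with $\pi\chi(X)\le\kappa$, and let $\mathcal C$ be a cover of $X$ by dense subspaces, each of tightness at most $\kappa$. Then $|X|\le\max(2,|\mathcal C|)^\kappa$.
\end{corollary}

Theorem~\ref{thm:general} contains the theorem of Arhangel'skii, van Mill and Ridderbos: if $t(X)\le\kappa$, then $\pi\chi(X)\le\kappa$ by \v{S}apirovski\u{\i}'s theorem, and the subsets of size at most $2^\kappa$ form a $(\kappa,2^\kappa)$-system.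

\begin{remark}
Each hypothesis of Theorem~\ref{thm:general} is needed. Let $\kappa=\omega$ and $\mathfrak c=2^\omega$. With $\lambda=\mathfrak c$ and $\tau>\mathfrak c$, the two spaces of Example~\ref{ex:alex} have countable tightness, so they satisfy (c) but not (a). The group $\{0,1\}^{\mathfrak c}$ has weight $\mathfrak c$ and size $2^{\mathfrak c}$, so it satisfies (b) but not (a); its $\pi$-character is uncountable. With $\lambda=\omega$, where $\lambda^\kappa\neq\lambda$, the Cantor set satisfies (b) but not (a).
\end{remark}

Section~\ref{sec:systems} derives Theorem~\ref{thm:main} and Corollary~\ref{cor:dense} from Theorem~\ref{thm:general}. In Theorem~\ref{thm:general}, the implication (a)$\Rightarrow$(c) holds with $\mathcal Y=\{X\}$, so it remains to prove (b)$\Rightarrow$(a) and (c)$\Rightarrow$(b). After some standard facts in Section~\ref{sec:facts}, Section~\ref{sec:homog} shows the mechanism of both implications when $X$ itself is homogeneous. Section~\ref{sec:depend} removes the dependence on $\mu$ and proves (b)$\Rightarrow$(a), and Section~\ref{sec:density} proves (c)$\Rightarrow$(b).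

\section{From covers to systems}\label{sec:systems}

Let $\mathcal C$ be a cover by subspaces of tightness at most $\kappa$, let $Y\subseteq X$ and $x\in\overline Y$. To find a small subset of $Y$ with $x$ in its closure, we want to work in a piece $C\ni x$, and for this $x$ must lie in the closure of $Y\cap C$. This is guaranteed if $Y\cap C$ is dense in $Y$ for every $C\in\mathcal C$, and the sets $Y$ with this property form the system.

\begin{lemma}\label{lem:cover}
Let $\lambda=\lambda^\kappa\ge 2$ and let $\mathcal C$ be a cover of a space $X$ with $|\mathcal C|\le\lambda$, such that $t(C)\le\kappa$ and $X=[C]_\lambda$ for all $C\in\mathcal C$. Then $X$ has a $(\kappa,\lambda)$-system.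
\end{lemma}

\begin{proof}
Call $Y\subseteq X$ \emph{saturated} if $Y\subseteq\overline{Y\cap C}$ for all $C\in\mathcal C$, and let $\mathcal Y$ be the family of saturated sets of size at most $\lambda$.

(S1) For $a\in X$ and $C\in\mathcal C$, use $X=[C]_\lambda$ to fix $A_{a,C}\subseteq C$ with $|A_{a,C}|\le\lambda$ and $a\in\overline{A_{a,C}}$. Given $A$ with $|A|\le\lambda$, put $A_0=A$ and $A_{n+1}=A_n\cup\bigcup\{A_{a,C}:a\in A_n,\ C\in\mathcal C\}$. By induction $|A_n|\le\lambda$, since $|\mathcal C|\le\lambda$. The set $Y=\bigcup_nA_n$ has size at most $\lambda$ and is saturated: if $a\in A_n$, then $A_{a,C}\subseteq Y\cap C$.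

(S2) A union $Y$ of saturated sets $Y_\alpha$ is saturated, because $Y_\alpha\subseteq\overline{Y_\alpha\cap C}\subseteq\overline{Y\cap C}$. A union of $\kappa^+\le\lambda$ sets of size at most $\lambda$ has size at most $\lambda$.

(S3) Let $Y\in\mathcal Y$ and $x\in\overline Y$, and pick $C\in\mathcal C$ with $x\in C$. Saturation gives $\overline Y\subseteq\overline{Y\cap C}$, so $x$ lies in the closure of $Y\cap C$ in the subspace $C$. As $t(C)\le\kappa$, there is $B\subseteq Y\cap C$ with $|B|\le\kappa$ and $x\in\overline B$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:general}]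
Let $\kappa=wt(X)\pi\chi(X)$ and $\lambda=2^\kappa$, so $\lambda^\kappa=\lambda$. Since $wt(X)\le\kappa$, a cover witnessing the value of $wt(X)$ satisfies the hypotheses of Lemma~\ref{lem:cover}. So (c) holds, and therefore $|X|\le2^\kappa$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:dense} from Theorem~\ref{thm:general}]
Let $\lambda=\max(2,|\mathcal C|)^\kappa$; then $\lambda^\kappa=\lambda\ge|\mathcal C|$. Let $C\in\mathcal C$ and $x\in X$, let $\mathcal V$ be a local $\pi$-base at $x$ with $|\mathcal V|\le\kappa$, and choose $c_V\in C\cap V$ for $V\in\mathcal V$ by density. Every neighborhood of $x$ contains some $V$, hence some $c_V$, so $x\in\overline{\{c_V:V\in\mathcal V\}}$. Thus $X=[C]_\kappa\subseteq[C]_\lambda$, Lemma~\ref{lem:cover} gives (c), and $|X|\le\lambda$.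
\end{proof}

\section{Notation and standard facts}\label{sec:facts}

For the rest of the paper, $\kappa$ is infinite, $\lambda^\kappa=\lambda\ge2$, $X$ is a compactum with $\pi\chi(X)\le\kappa$, and $\mu\ge1$ is a cardinal such that $X^\mu$ is homogeneous. We use repeatedly that $\kappa^+$ is regular: a subset of size at most $\kappa$ of an increasing union $\bigcup_{\alpha<\kappa^+}Y_\alpha$ is contained in a single $Y_\alpha$.

\subsection*{Products}
The projections $\pi_\alpha\colon X^\mu\to X$, $\alpha\in\mu$, are continuous and open. The diagonal map $\Delta\colon X\to X^\mu$, $\Delta u=(u,u,\dots)$, is continuous and $\pi_0\Delta$ is the identity of $X$. For $B\subseteq\mu$, the restriction of $x\in X^\mu$ to $B$ is $x_B$. A \emph{box} is a set $N=\prod_{\alpha\in\mu}N_\alpha$ with nonempty open factors $N_\alpha=\pi_\alpha(N)$ whose \emph{support} $\operatorname{supp}N=\{\alpha:N_\alpha\ne X\}$ is finite. Boxes form a base of $X^\mu$; two boxes meet if and only if their factors meet in every coordinate; and $T\subseteq U$ implies $T_\alpha\subseteq U_\alpha$ for all $\alpha$. The \emph{tube lemma} states that if $K$ is compact and $W$ is an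 open subset of $A\times K$ containing $\{a\}\times K$, then $W\supseteq N\times K$ for some neighborhood $N$ of $a$.

\subsection*{Closed $G_\kappa$-sets}
A \emph{closed $G_\kappa$-set} is a closed set that is an intersection of at most $\kappa$ open sets. In $X$ these are exactly the sets $\bigcap_{i<\kappa}g_i^{-1}(0)$ with $g_i\colon X\to[0,1]$ continuous. Indeed, $g^{-1}(0)=\bigcap_n g^{-1}[0,1/n)$; conversely, if $G=\bigcap_{i<\kappa}U_i$ is closed and the $U_i$ are open, Urysohn's lemma gives $g_i$ equal to $0$ on $G$ and to $1$ off $U_i$, and then $G\subseteq\bigcap_i g_i^{-1}(0)\subseteq\bigcap_iU_i=G$. An intersection of at most $\kappa$ closed $G_\kappa$-sets is a closed $G_\kappa$-set.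

\subsection*{Closures of small sets}
By (S3), the closure of a member of a system is a union of sets $\overline D$ with $|D|\le\kappa$. Such sets are small in every respect that we need.

\begin{lemma}\label{lem:small}
Let $D\subseteq X$ with $0<|D|\le\kappa$.
\begin{enumerate}
\item[(i)] The subspace $\overline D$ has a base $\mathcal B$ with $|\mathcal B|\le2^\kappa$.
\item[(ii)] There are at most $2^\kappa$ sets of the form $K\cap\overline D$ with $K$ a closed $G_\kappa$-set in $X$.
\item[(iii)] There is a family $\mathcal F_D$ of at most $2^\kappa$ continuous functions $X\to[0,1]$ that separates the points of $\overline D$.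
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Work in the regular space $\overline D$. The open sets $R$ that equal the interior of their closure form a base. Since $D$ is dense and $R$ is open, $\overline{R\cap D}=\overline R$, so $R$ is determined by the subset $R\cap D$ of $D$.

(ii) Write $K\cap\overline D=\bigcap_{i<\kappa}O_i$ with $O_i$ open in $\overline D$. By compactness of $K\cap\overline D$ there is a finite union $O_i'$ of members of $\mathcal B$ with $K\cap\overline D\subseteq O_i'\subseteq O_i$, and then $K\cap\overline D=\bigcap_{i<\kappa}O'_i$. There are at most $2^\kappa$ such finite unions and at most $(2^\kappa)^\kappa=2^\kappa$ sequences of them of length $\kappa$.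

(iii) For each pair of members of $\mathcal B$ with disjoint closures, take a Urysohn function on $X$ equal to $0$ on one closure and to $1$ on the other. Distinct points of the compactum $\overline D$ have neighborhoods with disjoint closures, and these may be shrunk to members of $\mathcal B$.
\end{proof}

\section{The homogeneous case}\label{sec:homog}

In this section $\mu=1$, so $X$ is homogeneous. We go through both implications and note what breaks for larger $\mu$.

\subsection*{From density to cardinality}
Let $E$ be dense with $|E|\le\lambda$. Fix $p\in X$ and a local $\pi$-base $\mathcal V$ at $p$ with $|\mathcal V|\le\kappa$. For $q\in X$ take a homeomorphism $h_q$ with $h_q(p)=q$, and code $q$ by a function $e_q\colon\mathcal V\to E$ with $e_q(V)\in h_q(V)$. If $q\ne q'$, take disjoint open sets $O\ni q$ and $O'\ni q'$. The neighborhood $h_q^{-1}(O)\cap h_{q'}^{-1}(O')$ of $p$ contains some $V\in\mathcal V$, and then $e_q(V)\in O$ and $e_{q'}(V)\in O'$. So $q\mapsto e_q$ is injective and $|X|\le\lambda^\kappa=\lambda$. Homogeneity provides one index set $\mathcal V$ that serves all points $q$. In $X^\mu$, the inequality \eqref{eq:pichi}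 shows that a local $\pi$-base at $\Delta p$ is too large to play this role when $\mu>\kappa$.

\subsection*{From a system to density}
Let $\mathcal Y$ be a $(\kappa,\lambda)$-system. We look for a dense member $Y$ of $\mathcal Y$. The plan is to build $Y$ together with a family $\mathcal G$ of at most $\lambda$ continuous functions $X\to[0,1]$, and to study the equivalence relation
\[
u\sim v\iff g(u)=g(v)\ \text{ for all }g\in\mathcal G .
\]
Put $Z=\overline Y$. In Section~\ref{sec:density} we obtain, from compactness and the system alone, a nonempty closed $G_\kappa$-set $G$ and a pair $Y,\mathcal G$ such that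
\begin{enumerate}
\item[($\alpha$)] every point of $X$ is equivalent to a point of $Z$;
\item[($\beta$)] equivalent points of $Z$ are equal;
\item[($\gamma$)] $G\subseteq Z$, and $G$ is a union of equivalence classes.
\end{enumerate}
By ($\beta$) and ($\gamma$), a point of $G$ is equivalent only to itself. If the same is true of \emph{every} point of $Z$, then ($\alpha$) gives $Z=X$.

Properties ($\alpha$)--($\gamma$) alone do not suffice. In $A(\tau)$ with $\tau>\lambda$, let $p$ be isolated, $G=\{p\}$, let $Y\ni p$ be an infinite set of at most $\lambda$ isolated points, and let $\mathcal G$ consist of the characteristic functions of the points of $Y$. Then $Z=Y\cup\{\infty\}$, and the classes are the singletons of $Y$ and the set $A(\tau)\setminus Y$. All three properties hold, but the class of $\infty$ contains everything that $Y$ misses.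

Homogeneity transports the good behavior of the points of $G$. Let $q\in Z$, and suppose that $h$ is a homeomorphism of $X$ with $q\in h(G)$ and $g\circ h^{-1}\in\mathcal G$ for all $g\in\mathcal G$. If $z\sim q$, then $g(h^{-1}z)=g(h^{-1}q)$ for all $g\in\mathcal G$, that is, $h^{-1}z\sim h^{-1}q\in G$. Hence $h^{-1}z=h^{-1}q$, and $z=q$.

The family $\mathcal G$ can be kept of size $\lambda$ only if it is closed under at most $\lambda$ homeomorphisms, so we cannot use one for each point of $Z$. This is the reason to transport a $G_\kappa$-set instead of a point. For $|D|\le\kappa$, the translates $h(G)$ are closed $G_\kappa$-sets that cover $\overline D$, and by Lemma~\ref{lem:small}(ii) they have at most $2^\kappa$ traces on $\overline D$; so $2^\kappa$ translates already cover $\overline D$. By (S3), $Z$ is the union of the sets $\overline D$ with $D\subseteq Y$ and $|D|\le\kappa$, and there are at most $\lambda^\kappa=\lambda$ such $D$.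

\subsection*{What changes for powers}
The transport argument used only that $h^{-1}\colon X\to X$ is continuous and injective. If $h$ is a homeomorphism of $X^\mu$, the natural substitute for $h^{-1}$ is the family of maps $\varphi_b=\pi_bh^{-1}\Delta\colon X\to X$, $b\in\mu$, which jointly separate points, and the substitute for $h(G)$ is $\bigcap_b\varphi_b^{-1}(G)$. For $\mu\le\kappa$ nothing else changes. For $\mu>\kappa$ this intersection has too many terms to be recognized as a $G_\kappa$-set, and for $\mu>\lambda$ there are too many maps to close $\mathcal G$ under. We must show that $\kappa$ of the maps $\varphi_b$ suffice.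

\section{Dependence on $\kappa$ coordinates}\label{sec:depend}

Let $f\colon X^\mu\to X$ be continuous and $x\in X^\mu$. If $\{f(x)\}=\bigcap_{i<\kappa}O_i$ with $O_i$ open, then the value $f(x)$ is decided by $\kappa$ coordinates: take boxes $N_i\ni x$ with $f(N_i)\subseteq O_i$ and let $B=\bigcup_i\operatorname{supp}N_i$; any $x'$ with $x'_B=x_B$ lies in every $N_i$, so $f(x')=f(x)$. We do not know that points of $X$ are $G_\kappa$-sets. We have only local $\pi$-bases of size $\kappa$, whose members may miss both the point and the image under $f$ of a given box. When $f$ is open, the image of a box is an open set, and a local $\pi$-base at any of its points has members inside it. This is enough.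

\begin{lemma}\label{lem:depend}
Let $f\colon X^\mu\to X$ be continuous and open, and let $x\in X^\mu$. There is $B\subseteq\mu$ with $|B|\le\kappa$ such that $f(x')=f(x)$ whenever $x'_B=x_B$.
\end{lemma}

\begin{proof}
For $\alpha\in\mu$ let $\mathcal V_\alpha$ be a local $\pi$-base at $x_\alpha$ with $|\mathcal V_\alpha|\le\kappa$. For $B\subseteq\mu$ let $\mathcal U(B)$ be the set of boxes $U$ with $\operatorname{supp}U\subseteq B$ and $U_\alpha\in\mathcal V_\alpha$ for $\alpha\in\operatorname{supp}U$. If $|B|\le\kappa$, then $|\mathcal U(B)|\le\kappa$.

\emph{Construction of $B$.} We want every $U\in\mathcal U(B)$ to contain boxes supported in $B$ whose images approach one fixed point of $f(U)$. For $U\in\mathcal U(\mu)$ fix $z_U\in f(U)$ and a local $\pi$-base $\mathcal W_U$ at $z_U$ with $|\mathcal W_U|\le\kappa$. For $W\in\mathcal W_U$ with $W\cap f(U)\ne\emptyset$, the open set $U\cap f^{-1}(W)$ is nonempty; fix a box $T(U,W)$ inside it. Let $B_0=\emptyset$, let $B_{n+1}$ be the union of $B_n$ and the supports of all $T(U,W)$ with $U\in\mathcal U(B_n)$, and let $B=\bigcup_nB_n$. By induction $|B_n|\le\kappa$, so $|B|\le\kappa$. Supports are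 finite, so each $U\in\mathcal U(B)$ belongs to some $\mathcal U(B_n)$, and therefore
\begin{equation}\label{eq:closedB}
\operatorname{supp}T(U,W)\subseteq B\quad\text{whenever $U\in\mathcal U(B)$ and $T(U,W)$ is defined.}
\end{equation}

\emph{Verification.} Suppose that $x'_B=x_B$ and $f(x')\ne f(x)$. Take open sets $O\ni f(x)$ and $O'\ni f(x')$ with disjoint closures, and boxes $N\ni x$ and $N'\ni x'$ with $f(N)\subseteq O$ and $f(N')\subseteq O'$. Let $s=B\cap(\operatorname{supp}N\cup\operatorname{supp}N')$. For $\alpha\in s$ the set $N_\alpha\cap N'_\alpha$ is a neighborhood of $x_\alpha=x'_\alpha$, so it contains some $V_\alpha\in\mathcal V_\alpha$. Let $U\in\mathcal U(B)$ be the box with factor $V_\alpha$ for $\alpha\in s$ and factor $X$ elsewhere.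

Every box $T\subseteq U$ with $\operatorname{supp}T\subseteq B$ meets both $N$ and $N'$. Indeed, for $\alpha\in s$ we have $T_\alpha\subseteq V_\alpha\subseteq N_\alpha\cap N'_\alpha$; for $\alpha\in B\setminus s$ we have $N_\alpha=N'_\alpha=X$; and for $\alpha\notin B$ we have $T_\alpha=X$. Consequently $f(T)$ meets both $O$ and $O'$.

On the other hand, $z_U$ lies outside one of the disjoint closed sets $\overline O$, $\overline{O'}$; call that set $F$. Since $f$ is open, $f(U)\setminus F$ is an open neighborhood of $z_U$, so it contains some $W\in\mathcal W_U$. As $\emptyset\neq W\subseteq f(U)$, the box $T=T(U,W)\subseteq U$ is defined, its support lies in $B$ by \eqref{eq:closedB}, and $f(T)\subseteq W$ is disjoint from $F$. This contradicts the previous paragraph.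
\end{proof}

We apply the lemma to the maps $\pi_0h$, with $h$ a homeomorphism of $X^\mu$; they are continuous and open. The first application is the implication (b)$\Rightarrow$(a), due to Ridderbos \cite{Ridderbos}; we include a proof. The coding of Section~\ref{sec:homog} needs a single index set for all points $q$, while the lemma produces a set of coordinates depending on $q$. Permutations of coordinates remove this dependence, because they fix the diagonal point $\Delta p$.

\begin{proposition}\label{prop:count}
If $d(X)\le\lambda$, then $|X|\le\lambda$.
\end{proposition}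

\begin{proof}
Fix $p\in X$. We first find a set $I\subseteq\mu$ with $|I|\le\kappa$ and continuous open maps $f_q\colon X^\mu\to X$, $q\in X$, such that
\begin{equation}\label{eq:fq}
f_q(x)=q\quad\text{whenever }x_I=(\Delta p)_I .
\end{equation}
For $q\in X$ let $h_q$ be a homeomorphism of $X^\mu$ with $h_q(\Delta p)=\Delta q$. If $\mu\le\kappa$, take $I=\mu$ and $f_q=\pi_0h_q$; the only $x$ in \eqref{eq:fq} is $\Delta p$. If $\mu>\kappa$, fix $I\subseteq\mu$ with $|I|=\kappa$. Lemma~\ref{lem:depend} for $\pi_0h_q$ at $\Delta p$ gives a set $B_q$, which we may enlarge to have size exactly $\kappa$, such that $\pi_0h_q(y)=q$ whenever $y_{B_q}=(\Delta p)_{B_q}$. The complements of $I$ and $B_q$ both have size $\mu$, so there is a permutation $\sigma$ of $\mu$ with $\sigma(I)=B_q$. Let $\hat\sigma$ be the homeomorphism of $X^\mu$ given by $\hat\sigma(x)_{\sigma(\alpha)}=x_\alpha$. If $x$ is constantly $p$ on $I$, then $\hat\sigma(x)$ is constantly $p$ on $B_q$, so $f_q=\pi_0h_q\hat\sigma$ satisfies \eqref{eq:fq}.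

Let $\mathcal V$ be a local $\pi$-base at $p$ with $|\mathcal V|\le\kappa$, and let $\mathcal U$ be the set of boxes $U$ with $\operatorname{supp}U\subseteq I$ and $U_\alpha\in\mathcal V$ for $\alpha\in\operatorname{supp}U$; then $|\mathcal U|\le\kappa$. Let $E$ be dense in $X$ with $|E|\le\lambda$. Each $f_q(U)$ is nonempty and open, so we may choose $e_q(U)\in E\cap f_q(U)$ for $U\in\mathcal U$.

Let $q\ne q'$ and take disjoint open sets $O\ni q$ and $O'\ni q'$. By \eqref{eq:fq}, the open set $W=f_q^{-1}(O)\cap f_{q'}^{-1}(O')$ contains $\{(\Delta p)_I\}\times X^{\mu\setminus I}$. Since $X^{\mu\setminus I}$ is compact, the tube lemma gives a box $N\ni\Delta p$ with $\operatorname{supp}N\subseteq I$ and $N\subseteq W$. Replacing each factor $N_\alpha$, $\alpha\in\operatorname{supp}N$, by a member of $\mathcal V$ contained in it, we get $U\in\mathcal U$ with $U\subseteq W$. Then $e_q(U)\in O$ and $e_{q'}(U)\in O'$, so $e_q\ne e_{q'}$. Therefore $|X|\le|E|^{|\mathcal U|}\le\lambda^\kappa=\lambda$.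
\end{proof}

The second application provides the substitute for the map $h^{-1}$ of Section~\ref{sec:homog}. We cannot expect $\kappa$ of the maps $\varphi_b$ to separate all pairs of points of $X$; what the transport argument needs is that they separate each point of $\overline D$ from every other point of $X$.

\begin{definition}
Let $D\subseteq X$. A \emph{chart over $D$} is a family $\Phi$ of at most $\kappa$ continuous maps $X\to X$ such that, for all $u\in\overline D$ and $z\in X$,
\[
\varphi(z)=\varphi(u)\ \text{ for all }\varphi\in\Phi\quad\Longrightarrow\quad z=u .
\]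
\end{definition}

Lemma~\ref{lem:depend} works at one point at a time, so it can be applied to the $\kappa$ points of $D$ but not to all points of $\overline D$. Continuity extends the conclusion from $D$ to $\overline D$.

\begin{lemma}\label{lem:chart}
Let $D\subseteq X$ with $0<|D|\le\kappa$, and let $p,y\in X$. There is a chart $\Phi$ over $D$ with $\varphi(y)=p$ for all $\varphi\in\Phi$.
\end{lemma}

\begin{proof}
Let $h$ be a homeomorphism of $X^\mu$ with $h(\Delta p)=\Delta y$. Put $f=\pi_0h\colon X^\mu\to X$ and $j=h^{-1}\Delta\colon X\to X^\mu$. Then $f$ is continuous and open, $j$ is continuous, $fj=\pi_0\Delta$ is the identity of $X$, and $j(y)=\Delta p$. For $d\in D$ let $B(d)$ be given by Lemma~\ref{lem:depend} for $f$ at $j(d)$. Let $B=\bigcup_{d\in D}B(d)$, so $|B|\le\kappa$, and let $\Phi=\{\pi_bj:b\in B\}$. Then $\pi_bj(y)=\pi_b\Delta p=p$ for all $b\in B$.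

Let $u\in\overline D$ and $z\in X$ satisfy $\pi_bj(z)=\pi_bj(u)$ for all $b\in B$, that is, $j(z)_B=j(u)_B$. Define $r\colon X\to X^\mu$ by letting $r(a)$ agree with $j(a)$ on $B$ and with the fixed point $j(z)$ on $\mu\setminus B$. Every coordinate of $r$ is continuous, so $r$ is continuous, and $r(u)=j(z)$. For $d\in D$ the points $r(d)$ and $j(d)$ agree on $B\supseteq B(d)$, so $fr(d)=fj(d)=d$. Thus the continuous maps $fr$ and the identity agree on $D$, hence on $\overline D$ because $X$ is Hausdorff. Therefore $u=fr(u)=fj(z)=z$.
\end{proof}

\begin{remark}
Lemma~\ref{lem:chart} is the only place where power homogeneity and $\pi\chi(X)\le\kappa$ enter the proof of (c)$\Rightarrow$(b), and it is the step that fails for $A(\tau)$ with $\tau>\kappa$. Let $D$ be an infinite countable set, $y=\infty\in\overline D$, and $p$ isolated. If $\varphi(\infty)=p$, then $\varphi^{-1}(p)$ is a neighborhood of $\infty$, hence cofinite, so $\kappa$ such maps separate at most $\kappa$ points from $\infty$.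
\end{remark}

\section{From a system to a small dense set}\label{sec:density}

Let $\mathcal Y$ be a $(\kappa,\lambda)$-system on $X$. We carry out the plan of Section~\ref{sec:homog}.

\subsection*{A closed $G_\kappa$-set in the closure of a small set}
The set $G$ has to be a $G_\kappa$-set, so that $\kappa$ functions in $\mathcal G$ make it a union of classes, and it has to lie in the closure of a set of size at most $\lambda$, so that it can be put inside $Z$. If no such set existed, we could alternately shrink a closed $G_\kappa$-set away from the points chosen so far and choose a new point in it. After $\kappa^+$ steps compactness gives a limit point that no $\kappa$ of the chosen points can reach, which (S3) forbids.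

\begin{lemma}\label{lem:Gkappa}
There are a nonempty closed $G_\kappa$-set $G\subseteq X$ and a set $H\subseteq X$ with $|H|\le\lambda$ and $G\subseteq\overline H$.
\end{lemma}

\begin{proof}
Suppose not. By recursion on $\alpha<\kappa^+$ we choose a decreasing sequence of nonempty closed $G_\kappa$-sets $G_\alpha$, an increasing sequence of sets $H_\alpha\in\mathcal Y$ and points $x_\alpha\in G_\alpha\cap H_\alpha$. At stage $\alpha$ let $G'=\bigcap_{\beta<\alpha}G_\beta$ (with $G'=X$ if $\alpha=0$) and $H'=\bigcup_{\beta<\alpha}H_\beta$. Since $|\alpha|\le\kappa$, the set $G'$ is a closed $G_\kappa$-set, nonempty by compactness, and $|H'|\le\lambda$. By assumption there is $x_\alpha\in G'\setminus\overline{H'}$. Take a continuous $g\colon X\to[0,1]$ with $g(x_\alpha)=0$ and $g=1$ on $\overline{H'}$, and put $G_\alpha=G'\cap g^{-1}(0)$. By (S1) choose $H_\alpha\in\mathcal Y$ containing $H'\cup\{x_\alpha\}$. At stage $\alpha+1$ we have $H'=H_\alpha$, so $G_{\alpha+1}\cap\overline{H_\alpha}=\emptyset$.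

By (S2), $H=\bigcup_{\alpha<\kappa^+}H_\alpha\in\mathcal Y$. The closed sets $\overline H\cap G_\alpha$ decrease and contain $x_\alpha$, so by compactness there is $z\in\overline H\cap\bigcap_\alpha G_\alpha$. By (S3), $z\in\overline B$ for some $B\subseteq H$ with $|B|\le\kappa$, and $B\subseteq H_\alpha$ for some $\alpha<\kappa^+$. Then $z\in G_{\alpha+1}\cap\overline{H_\alpha}$, a contradiction.
\end{proof}

Fix $G$ and $H$ as in the lemma, a point $p\in G$, and continuous functions $g_i\colon X\to[0,1]$ with $G=\bigcap_{i<\kappa}g_i^{-1}(0)$.

\subsection*{Few charts cover the closure of a small set}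
For a chart $\Phi$ put
\[
K(\Phi)=\{u\in X:\varphi(u)\in G\text{ for all }\varphi\in\Phi\}=\bigcap_{\varphi\in\Phi,\ i<\kappa}(g_i\circ\varphi)^{-1}(0).
\]
This is the substitute for the translate $h(G)$. It is a closed $G_\kappa$-set precisely because we have arranged $|\Phi|\le\kappa$ (and $K(\emptyset)=X$). A \emph{small set} will mean a set $D\subseteq X$ with $0<|D|\le\kappa$.

\begin{lemma}\label{lem:fewcharts}
For every small set $D$ there is a set $\mathcal A_D$ of at most $2^\kappa$ charts over $D$ with $\overline D\subseteq\bigcup_{\Phi\in\mathcal A_D}K(\Phi)$.
\end{lemma}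

\begin{proof}
For $y\in\overline D$, Lemma~\ref{lem:chart} gives a chart $\Phi_y$ over $D$ whose members send $y$ to $p\in G$, so $y\in K(\Phi_y)$. By Lemma~\ref{lem:small}(ii) there are at most $2^\kappa$ distinct sets $K(\Phi_y)\cap\overline D$. Choose one chart $\Phi_y$ for each of these sets; the sets $K(\Phi)$ for the chosen charts $\Phi$ have the same traces on $\overline D$ as all the $K(\Phi_y)$, so they cover $\overline D$.
\end{proof}

For every small set $D$ fix $\mathcal A_D$ as in Lemma~\ref{lem:fewcharts} and $\mathcal F_D$ as in Lemma~\ref{lem:small}(iii), and let $\Psi_D=\bigcup\mathcal A_D$, a set of at most $2^\kappa\le\lambda$ continuous maps $X\to X$.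

\subsection*{Closing off}
We now build $Y$ and $\mathcal G$ simultaneously: new points in $Y$ create new small sets $D$, which force new functions into $\mathcal G$, and new functions force new points into $Y$. For a family $\mathcal G$ of continuous functions $X\to[0,1]$, a \emph{$\mathcal G$-basic set} is a set $g^{-1}(J)$ with $g\in\mathcal G$ and $J$ an open interval with rational endpoints.

\begin{lemma}\label{lem:closing}
There are $Y\in\mathcal Y$ and a family $\mathcal G$ of continuous functions $X\to[0,1]$ such that
\begin{enumerate}
\item[(C1)] $H\subseteq Y$, and $g_i\in\mathcal G$ for all $i<\kappa$;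
\item[(C2)] $\mathcal F_D\subseteq\mathcal G$ for every small set $D\subseteq Y$;
\item[(C3)] $g\circ\varphi\in\mathcal G$ for every small set $D\subseteq Y$, every $\varphi\in\Psi_D$ and every $g\in\mathcal G$;
\item[(C4)] every finite family of $\mathcal G$-basic sets that covers $Y$ covers $X$.
\end{enumerate}
\end{lemma}

\begin{proof}
By recursion on $\alpha<\kappa^+$ we define increasing sequences of sets $Y_\alpha\in\mathcal Y$ and families $\mathcal G_\alpha$ with $|\mathcal G_\alpha|\le\lambda$. Let $\mathcal G_0=\{g_i:i<\kappa\}$ and take $Y_0\in\mathcal Y$ with $H\subseteq Y_0$ by (S1). At stage $\alpha>0$ let $Y'=\bigcup_{\beta<\alpha}Y_\beta$ and $\mathcal G'=\bigcup_{\beta<\alpha}\mathcal G_\beta$; both have size at most $\lambda$. Let $\mathcal G_\alpha$ consist of $\mathcal G'$, all members of $\mathcal F_D$, and all $g\circ\varphi$ with $g\in\mathcal G'$ and $\varphi\in\Psi_D$, where $D$ ranges over the small subsets of $Y'$. There are at most $\lambda^\kappa=\lambda$ such $D$, so $|\mathcal G_\alpha|\le\lambda$. There are at most $\lambda$ finite families $\mathcal U$ of $\mathcal G'$-basic sets; for each one that does not cover $X$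 choose $x_{\mathcal U}\in X\setminus\bigcup\mathcal U$. By (S1) take $Y_\alpha\in\mathcal Y$ containing $Y'$ and all the points $x_{\mathcal U}$.

Let $Y=\bigcup_{\alpha<\kappa^+}Y_\alpha$ and $\mathcal G=\bigcup_{\alpha<\kappa^+}\mathcal G_\alpha$. Then $Y\in\mathcal Y$ by (S2), and (C1) holds. If $D\subseteq Y$ is small and $g\in\mathcal G$, then $D\subseteq Y_\beta$ and $g\in\mathcal G_\beta$ for some $\beta<\kappa^+$, and stage $\beta+1$ gives (C2) and (C3). A finite family $\mathcal U$ of $\mathcal G$-basic sets consists of $\mathcal G_\beta$-basic sets for some $\beta$; if it does not cover $X$, then $x_{\mathcal U}\in Y_{\beta+1}$ is a point of $Y$ that it does not cover. This is (C4).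
\end{proof}

Readers used to elementary submodels may think of $Y$ as $X\cap M$ and of $\mathcal G$ as the set of continuous functions $X\to[0,1]$ in $M$, where $M$ is the union of a suitable $\kappa^+$-chain of elementary submodels of $H(\theta)$ of size at most $\lambda$.

\begin{proposition}\label{prop:density}
The set $Y$ of Lemma~\ref{lem:closing} is dense in $X$. Hence $d(X)\le\lambda$.
\end{proposition}

\begin{proof}
Let $Z=\overline Y$, and write $u\sim v$ if $g(u)=g(v)$ for all $g\in\mathcal G$. By (S3), $Z=[Y]_\kappa$; so any one or two points of $Z$ lie in $\overline D$ for a single small set $D\subseteq Y$.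

\emph{Step 1: every $z\in X$ is equivalent to a point of $Z$.} Suppose that $z\not\sim q$ for all $q\in Z$. For each $q\in Z$ take $g\in\mathcal G$ with $g(q)\ne g(z)$ and an open interval $J$ with rational endpoints that contains $g(q)$ but not $g(z)$. Then $U_q=g^{-1}(J)$ is an open $\mathcal G$-basic set containing $q$ and missing $z$. By compactness finitely many $U_q$ cover $Z$, hence $Y$. By (C4) they cover $X$, although none of them contains $z$.

\emph{Step 2: if $u,v\in Z$ and $u\sim v$, then $u=v$.} Take a small $D\subseteq Y$ with $u,v\in\overline D$. By (C2), $\mathcal G$ contains $\mathcal F_D$, which separates the points of $\overline D$.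

\emph{Step 3: if $u\in G$, $v\in X$ and $v\sim u$, then $v=u$.} By (C1), $g_i(v)=g_i(u)=0$ for all $i<\kappa$, so $v\in G$. Also $G\subseteq\overline H\subseteq Z$ by (C1). So $u,v\in Z$, and Step~2 applies.

\emph{Step 4: if $q\in Z$, $z\in X$ and $z\sim q$, then $z=q$.} Take a small $D\subseteq Y$ with $q\in\overline D$, and a chart $\Phi\in\mathcal A_D$ with $q\in K(\Phi)$. Let $\varphi\in\Phi$. For every $g\in\mathcal G$ we have $g\circ\varphi\in\mathcal G$ by (C3), so $g(\varphi(z))=g(\varphi(q))$. Thus $\varphi(z)\sim\varphi(q)$, and $\varphi(q)\in G$ because $q\in K(\Phi)$. Step~3 gives $\varphi(z)=\varphi(q)$. This holds for all $\varphi\in\Phi$, and $\Phi$ is a chart over $D$ with $q\in\overline D$, so $z=q$.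

By Steps 1 and 4 every point of $X$ belongs to $Z$. Since $Y\in\mathcal Y$, we have $|Y|\le\lambda$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
If $|X|\le\lambda$, then $\{X\}$ is a $(\kappa,\lambda)$-system, so (a) implies (c). Proposition~\ref{prop:density} shows that (c) implies (b), and Proposition~\ref{prop:count} shows that (b) implies (a).
\end{proof}

With the deductions in Section~\ref{sec:systems}, this also proves Theorem~\ref{thm:main} and Corollary~\ref{cor:dense}, and the question of Section~\ref{sec:intro} has a positive answer.

\begin{thebibliography}{9}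

\bibitem{Carlson}
Nathan Carlson, \emph{Power homogeneous compacta and variations on tightness}, arXiv:2104.01273 (2021).

\bibitem{Ridderbos}
Ridderbos, Fund. Math. 192 (2006).

\end{thebibliography}
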